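
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The distance function of a WDC set\\ need not be a DC aura}


\begin{abstract}
A closed set $A\subset\mathbb R^d$ is called WDC if it is the zero set of a nonnegative difference of two convex functions whose Clarke gradients, along any sequence of points outside $A$ that converges to a point of $A$, stay away from $0$; such a function is a DC aura for $A$. We answer in the negative the question whether the distance function of a nonempty WDC set is always a DC aura for it. For every $d\ge3$ there are WDC sets, and also compact ones, whose distance function is a difference of convex functions but violates the gradient condition; and there are WDC sets, and also compact ones, whose distance function is not a difference of convex functions at all. In dimension one the answer is positive.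
\end{abstract}

\section{The question and the answer}

Throughout, $\mathbb R^d$ carries the Euclidean norm $|\cdot|$, and $d_A=\operatorname{dist}(\cdot,A)$ for a nonempty set $A\subset\mathbb R^d$. A function $f:\mathbb R^d\to\mathbb R$ is \emph{DC} if it is the difference of two convex functions on $\mathbb R^d$. Such an $f$ is locally Lipschitz, so it has a \emph{Clarke gradient} $\partial f(x)$ at every point $x$: the closed convex hull of all limits $\lim_i\nabla f(y_i)$ with $y_i\to x$ and $f$ differentiable at each $y_i$.

\begin{definition}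
A number $c$ is a \emph{weakly regular value} of a DC function $f$ if
\begin{equation}\label{eq:weak}
\liminf_{i\to\infty}\operatorname{dist}(0,\partial f(x_i))>0\quad\text{whenever } x_i\to x,\ f(x_i)>c \text{ for all } i,\ f(x)=c .
\end{equation}
A DC function $f:\mathbb R^d\to[0,\infty)$ is a \emph{DC aura} for $A$ if $A=f^{-1}(\{0\})$ and $0$ is a weakly regular value of $f$. A set is \emph{WDC} if it has a DC aura.
\end{definition}

Condition \eqref{eq:weak} makes sense for every locally Lipschitz function $f$. We use the term ``weakly regular value'' in this sense also for distance functions that are not known to be DC.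

Thus a DC aura leaves its zero level at a definite speed: near each point of $A$, but outside $A$, there are no critical points of $f$, and no nearly critical ones. WDC sets are closed, and a closed nonempty set $A$ always has one canonical nonnegative function with zero set $A$, namely $d_A$. Pokorn\'y and Zaj\'i\v{c}ek \cite{PZ19} asked whether it is always an aura.

\medskip
\noindent\textbf{Question.} \emph{Is $d_A$ a DC aura for $A$ whenever $A\subset\mathbb R^d$ is a nonempty WDC set? In other words, must $d_A$ be DC, with $0$ as a weakly regular value?}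
\medskip

If so, one could decide whether a set is WDC by looking at $d_A$ alone. There are reasons to expect it. If $A$ is closed and convex, then $d_A$ is convex, each point off $A$ has one nearest point in $A$, and $\partial d_A$ consists of one unit vector there (Lemma~\ref{lem:dist} below). For an arbitrary closed $A\neq\emptyset$ the function $d_A$ is at least locally DC off $A$. Indeed, if $p\notin A$ and $\delta=d_A(p)$, then on the ball of radius $\delta/2$ about $p$ the function $d_A(x)-|x|^2/\delta=\inf_{a\in A}(|x-a|-|x|^2/\delta)$ is concave, because the Hessian of $|x-a|$ is at most $|x-a|^{-1}\operatorname{Id}\le\frac2\delta\operatorname{Id}$ there. Moreover $|\nabla d_A|=1$ wherever $d_A$ is differentiable off $A$, so weak regularity can fail only if, at points close to $A$, the unit vectors coming from several nearest points almost cancel in a convex combination.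

On the line the answer is indeed yes.

\begin{proposition}\label{prop:line}
For $d=1$ the distance function of every nonempty WDC set is a DC aura for it.
\end{proposition}

Pokorn\'y and Zaj\'i\v{c}ek proved in \cite{PZ21} that the answer is also yes for $d=2$; this is not proved here, and none of our proofs uses it. From dimension three on the answer is no, and each of the two requirements can fail while the other holds.

\begin{theorem}\label{thm:one}
Let
\begin{equation}\label{eq:f}
f(x,y,z)=\max\bigl\{0,\;3(x-|z|),\;\min\{2(y^2-|z|),\;y^2+x-|z|\}\bigr\},\qquad A=f^{-1}(\{0\})\subset\mathbb R^3 .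
\end{equation}
Then $A$ is a union of four closed convex sets and $f$ is a DC aura for $A$, so $A$ is WDC. The function $d_A$ is DC, but $0$ is not a weakly regular value of $d_A$. For $d>3$ the same is true of $A\times\mathbb R^{d-3}$, with the aura $(q,w)\mapsto f(q)$. For every $d\ge3$ there are also compact WDC sets with DC distance function for which $0$ is not a weakly regular value of the distance function.
\end{theorem}

\begin{theorem}\label{thm:two}
There is a Lipschitz, compactly supported DC function $g\ge0$ on $\mathbb R^2$ such that the set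
\[
A=\{(\xi,\eta)\in\mathbb R^2\times\mathbb R:\eta\le g(\xi)\}
\]
is WDC and $\operatorname{dist}(0,\partial d_A)\ge c$ off $A$ for some constant $c>0$, but $d_A$ is not DC. The graph of $g$ is also a WDC set whose distance function is not DC. For $d>3$ the same holds for the products of these sets with $\mathbb R^{d-3}$. For every $d\ge3$ there are also compact WDC sets whose distance function is not DC.
\end{theorem}

Together with \cite{PZ21} and Proposition~\ref{prop:line}, the statement asked for holds exactly when $d\le2$.

The two theorems rest on different mechanisms. For Theorem~\ref{thm:one} we find a planar channel with a short straight corridor: the distance to the walls has a critical point in the middle of the corridor, but another function with the same zero set flows through without stopping. A family of such channels shrinking to a point, stacked along a third coordinate, does the rest. For Theorem~\ref{thm:two} we scatter small bumps over a region of the plane in such a way that their sum is a difference of two convex functions with controlled slopes, and then bend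 the surface that carries them into a circular trough. Seen from the axis of the trough, all bumps fall on one line, and there they are too many for a DC function.

Section~\ref{sec:prelim} collects tools, Section~\ref{sec:line} treats the line, and Sections~\ref{sec:one} and~\ref{sec:two} prove the two theorems.

\section{Tools}\label{sec:prelim}

\noindent\textbf{Standard facts.} All functions are locally Lipschitz, and $\partial f(q)$ depends only on $f$ near $q$.

\smallskip
\noindent(F1) Finite maxima and minima of DC functions are DC; for instance $\max\{u_1-u_2,w_1-w_2\}=\max\{u_1+w_2,w_1+u_2\}-(u_2+w_2)$, and $\min\{f_1,f_2\}=-\max\{-f_1,-f_2\}$.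

\smallskip
\noindent(F2) For a convex function the Clarke gradient is the convex subdifferential.

\smallskip
\noindent(F3) Max rule \cite[2.3.12]{Clarke}: $\partial(\max_if_i)(q)\subset\operatorname{conv}\bigcup_{i\text{ active}}\partial f_i(q)$ for finitely many $f_i$; here $i$ is active if $f_i(q)=\max_jf_j(q)$.

\smallskip
\noindent(F4) If $f(p+su)-f(p)\ge cs$ for all $p$ near $q$ and all small $s>0$, then $v\cdot u\ge c$ for every $v\in\partial f(q)$. Indeed $\nabla f(p)\cdot u\ge c$ at all differentiability points $p$ near $q$, and the inequality passes to limits and to the closed convex hull.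

\smallskip
\noindent(F5) If $v$ is a convex combination of $N$ vectors of the form $\pm e_j$, with different indices $j$, then $|v|\ge1/\sqrt N$, because the absolute values of its coordinates add up to $1$.

\smallskip
The next lemma turns statements about $\partial d_A$ into statements about nearest points.

\begin{lemma}\label{lem:dist}
Let $A\subset\mathbb R^d$ be closed and nonempty, $p\notin A$, $\delta=d_A(p)$, and let $\Pi(p)$ be the set of nearest points of $A$ to $p$. Then
\[
\partial d_A(p)=\operatorname{conv}\Bigl\{\frac{p-a}{\delta}:a\in\Pi(p)\Bigr\}.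
\]
\end{lemma}

\begin{proof}
The function $h(x)=\frac12(|x|^2-d_A(x)^2)=\sup_{a\in A}(x\cdot a-\frac12|a|^2)$ is convex. If $a\in\Pi(p)$, then $h(x)\ge x\cdot a-\frac12|a|^2$ for all $x$, with equality at $x=p$, so $a\in\partial h(p)$. Off $A$ we have $d_A=\sqrt{|x|^2-2h}>0$. Hence $d_A$ and $h$ are differentiable at the same points, with $\nabla d_A=(x-\nabla h)/d_A$ there, and taking limits and convex hulls gives $\partial d_A(p)=(p-\partial h(p))/\delta$. This set is convex and contains $(p-a)/\delta$ for all $a\in\Pi(p)$, which proves ``$\supset$''.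

If $d_A$ is differentiable at $q\notin A$, then so is the convex function $h$, and $\partial h(q)=\{\nabla h(q)\}$. As shown above, this set contains every $a\in\Pi(q)$; so $\nabla d_A(q)=(q-a)/d_A(q)$ for $a\in\Pi(q)$. When such points $q$ tend to $p$, their nearest points have a subsequence converging to a point of $\Pi(p)$. So all limits in the definition of $\partial d_A(p)$ have the form $(p-a)/\delta$ with $a\in\Pi(p)$. Since $\Pi(p)$ is compact, the convex hull on the right is closed, and ``$\subset$'' follows.
\end{proof}

Both theorems are proved in $\mathbb R^3$ and then carried to higher dimensions by the following lemma.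

\begin{lemma}\label{lem:prod}
Let $f$ be a DC aura for a nonempty set $A\subset\mathbb R^k$, and let $m\ge1$. Points of $\mathbb R^k\times\mathbb R^m$ are written $(q,w)$.
\begin{enumerate}
\item[(a)] The set $A\times\mathbb R^m$ is WDC with aura $(q,w)\mapsto f(q)$. Its distance function is $(q,w)\mapsto d_A(q)$, with Clarke gradient $\partial d_A(q)\times\{0\}$. It is DC if and only if $d_A$ is.
\item[(b)] The set $A\times[-1,1]^m$ is WDC. Its distance function $D$ satisfies $D(q,w)=d_A(q)$ for $w\in[-1,1]^m$. If $D$ is DC, then $d_A$ is DC. If $0$ is a weakly regular value of $D$, then it is a weakly regular value of $d_A$.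
\end{enumerate}
\end{lemma}

\begin{proof}
A function $F(q,w)=\varphi(q)$ is differentiable at $(q,w)$ exactly when $\varphi$ is at $q$, and then $\nabla F=(\nabla\varphi,0)$; so $\partial F=\partial\varphi\times\{0\}$. If $\varphi$ is DC, so is $F$; conversely $\varphi$ is the restriction of $F$ to $w=0$. This gives (a).

For (b) put $f''(q,w)=\max\{f(q),|w_1|-1,\dots,|w_m|-1\}$, a nonnegative DC function with zero set $A\times[-1,1]^m$. At a point where $f''>0$, every active function is positive. So, by (F3), each $v\in\partial f''(q,w)$ has the form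
\[
v=\lambda_0(\zeta,0)+\sum_{j=1}^m\lambda_j\operatorname{sgn}(w_j)(0,e_j),\qquad \lambda_j\ge0,\quad\sum_{j=0}^m\lambda_j=1,
\]
where $\zeta\in\partial f(q)$, where $\lambda_j>0$ with $j\ge1$ only if $|w_j|>1$, and where $\lambda_0>0$ only if $f(q)>0$. Let such points tend to a point of $A\times[-1,1]^m$. Then $q$ tends to a point of $A$. Since $f$ is an aura, there is $c\in(0,1]$ such that, for all but finitely many of the points with $f(q)>0$, all elements of $\partial f(q)$ have norm at least $c$. At all but finitely many points we therefore have $|\zeta|\ge c$ whenever $\lambda_0>0$, and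
\[
|v|^2=\lambda_0^2|\zeta|^2+\sum_{j\ge1}\lambda_j^2\ge c^2\sum_{j\ge0}\lambda_j^2\ge\frac{c^2}{m+1}.
\]
So $f''$ is an aura.

The formula for $D$ holds because $D(q,w)^2=d_A(q)^2+\operatorname{dist}(w,[-1,1]^m)^2$. Restricting to $w=0$ gives the assertion on DC. Near $w=0$ the function $D$ does not depend on $w$, so $\partial D(q,0)=\partial d_A(q)\times\{0\}$, which gives the last assertion.
\end{proof}

\section{The line}\label{sec:line}

\begin{proof}[Proof of Proposition~\ref{prop:line}]
Let $f$ be a DC aura for $A\subset\mathbb R$ and let $x\in A$. We claim that \emph{for some $\delta>0$ either $(x,x+\delta)\subset A$ or $(x,x+\delta)\cap A=\emptyset$}. Suppose not, and let $\delta>0$. Then there is $a\in A\cap(x,x+\delta)$ and, as $(x,a)\not\subset A$ by the same assumption, also $c\in(x,a)\setminus A$. The component of $\mathbb R\setminus A$ that contains $c$ is an interval $(\alpha,\gamma)\subset(x,a)$, with $f(\alpha)=f(\gamma)=0$ and $f>0$ inside. So $f$ attains its maximum over $[\alpha,\gamma]$ at some $\tau\in(\alpha,\gamma)$. Since $f$ is Lipschitz near $\tau$ and is the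 integral of its derivative, there are differentiability points arbitrarily close to $\tau$ on its left with $f'\ge0$, and on its right with $f'\le0$. Hence $\partial f(\tau)$ contains a nonnegative and a nonpositive number, so $0\in\partial f(\tau)$. As $\delta\to0$ we have $\tau\to x$, and $f(\tau)>0$: this contradicts weak regularity.

The same holds to the left of $x$. Hence on each side of $x$, and close to $x$, $d_A$ is either $0$ or $|\cdot-x|$. Near a point off $A$, $d_A$ is affine or a minimum of two affine functions. So $d_A$ is piecewise affine with locally finitely many break points. Its slope is then locally of bounded variation, hence a difference of two nondecreasing functions, and integrating these writes $d_A$ as a difference of convex functions. Finally, at points with $d_A>0$ close enough to $x\in A$ we have $d_A=|\cdot-x|$ locally, and $\partial d_A$ is $\{1\}$ or $\{-1\}$. So $0$ is a weakly regular value.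
\end{proof}

Weak regularity entered only to exclude gaps of $A$ that accumulate at a point of $A$. Without it both conclusions fail: for $A=\{0\}\cup\{1/n:n\ge1\}$ the midpoints of the gaps are critical points of $d_A$ tending to $0$, and the slope of $d_A$ has infinite variation near $0$.

\section{DC, but not weakly regular}\label{sec:one}

\subsection{A channel in the plane}\label{subsec:model}

This subsection explains the choice of $f$ in \eqref{eq:f}; the proofs start in the next one.

On the line, a bounded gap forces a critical point on \emph{every} locally Lipschitz function that is positive in the gap and vanishes at its two ends. In the plane a channel may force one on the distance function only. For $r>0$ and $(x,z)\in\mathbb R^2$ let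
\[
f_r(x,z)=\max\bigl\{0,\;3(x-|z|),\;\min\{2(r-|z|),\;r+x-|z|\}\bigr\}.
\]
It is positive exactly when $|z|<\max\{x,\min\{r,r+x\}\}$. This channel (Figure~\ref{fig:channel}) opens at slope one from the point $(-r,0)$, has parallel walls $z=\pm r$ for $0\le x\le r$, and then opens again. Let $A_r=f_r^{-1}(\{0\})$ and $p=(r/2,0)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.2]
\fill[gray!20] (-1.5,-1.5) -- (-1.5,1.5) -- (1.5,1.5) -- (1,1) -- (0,1) -- (-1,0) -- (0,-1) -- (1,-1) -- (1.5,-1.5) -- cycle;
\draw[thick] (1.5,1.5) -- (1,1) -- (0,1) -- (-1,0) -- (0,-1) -- (1,-1) -- (1.5,-1.5);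
\draw[dashed] (0,1) -- (0.75,0.25) -- (1,1);
\draw[dashed] (0,-1) -- (0.75,-0.25) -- (1,-1);
\draw[dashed] (0.75,0.25) -- (0.5,0) -- (0.75,-0.25);
\draw[dotted,thick] (0.5,-1) -- (0.5,1);
\fill (0.5,0) circle (0.03);
\fill (0.5,1) circle (0.03);
\fill (0.5,-1) circle (0.03);
\node at (0.38,-0.1) {\small $p$};
\node at (-0.32,0) {\scriptsize $r+x-|z|$};
\node[fill=white,inner sep=1pt] at (0.56,0.8) {\scriptsize $2(r-|z|)$};
\node[fill=white,inner sep=1pt] at (0.56,-0.8) {\scriptsize $2(r-|z|)$};
\node at (1.2,0) {\scriptsize $3(x-|z|)$};
\node at (-1,1) {$A_r$};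
\end{tikzpicture}
\caption{The channel in the $(x,z)$-plane, with $A_r$ shaded; the upper and lower walls are parallel for $0\le x\le r$. The dashed lines separate the regions in which $f_r$ equals the indicated expression; the axis $z=0$ meets only those that grow with $x$. The point $p=(r/2,0)$ has the two opposite nearest points $(r/2,\pm r)$ in $A_r$.}
\label{fig:channel}
\end{figure}

\emph{The distance.} A point of $A_r$ with $x\ge0$ has $|z|\ge r$, so its distance from $p$ is at least $r$, with equality only for $(r/2,\pm r)$. A point of $A_r$ with $x\le0$ has $|z|\ge r+x$, so the segment from $p$ to it meets one of the lines $\pm z=r+x$, which are at distance $\frac{3r/2}{\sqrt2}>r$ from $p$. So $d_{A_r}(p)=r$ and $0\in\partial d_{A_r}(p)$: the corridor is critical for the distance.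

\emph{The function $f_r$.} Off the axis, every expression in $f_r$ except $0$ grows at rate at least $1$ when $|z|$ decreases. On the axis this direction is lost, and growth must come from $x$. The expression $2(r-|z|)$, which creates the parallel walls, does not grow with $x$; but for $z=0$ and $x<r$ it exceeds $r+x-|z|$, so the minimum ignores it, and for $z=0$ and $x\ge r$ it is beaten by $3(x-|z|)$. This is the purpose of the coefficients $1<2<3$. So $f_r$ grows with $x$ along the whole part of the axis where it is positive.

For a single $r$ there is no contradiction with weak regularity of $d_{A_r}$, since the critical point $p$ stays at distance $r>0$ from $A_r$. But $f_r(rx,rz)=rf_1(x,z)$, so the gradient bound for $f_r$ does not depend on $r$. This suggests letting $r$ depend on a third coordinate $y$ and tend to $0$. In \eqref{eq:f} we have chosen $r=y^2$, that is, $f(x,y,z)=f_{y^2}(x,z)$. Then the walls become flat in the $y$-direction as $y\to0$, and the nearest points stay almost exactly opposite. The choice $r=|y|$ would not serve here: the set would be a cone, its distance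 function $D$ would be homogeneous of degree one, every $v\in\partial D(p_y)$ at $p_y=(|y|/2,y,0)$ would satisfy $v\cdot p_y=D(p_y)$, and hence $|v|\ge D(p_y)/|p_y|$, which is positive and does not depend on $y>0$.

\subsection{The aura}

From now on $f$ and $A$ are as in \eqref{eq:f}, and $\operatorname{sgn}0=0$.

\begin{lemma}\label{lem:aura}
Let $q=(x,y,z)$, $f(q)>0$ and $\zeta\in\partial f(q)$. Then $\zeta_1$, $\operatorname{sgn}(y)\zeta_2$ and $-\operatorname{sgn}(z)\zeta_3$ are nonnegative. Moreover $-\operatorname{sgn}(z)\zeta_3\ge1$ if $z\ne0$, and $\zeta_1\ge1$ if $z=0$. Hence $|\zeta|\ge1$, and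
\begin{equation}\label{eq:u}
\zeta\cdot u\ge1\qquad\text{for } u=(1,\operatorname{sgn}y,-\operatorname{sgn}z).
\end{equation}
\end{lemma}

\begin{proof}
Near $q$ the constant $0$ in the maximum is inactive, so $f$ is built by $\max$ and $\min$ from
\begin{equation}\label{eq:pieces}
3(x-|z|),\qquad 2(y^2-|z|),\qquad y^2+x-|z| .
\end{equation}
These are nondecreasing in $x$ and in $|y|$, and they increase by at least $s$ when $|z|$ decreases by $s$. Maxima and minima inherit this. So (F4) with $e_1$, with $\operatorname{sgn}(y)e_2$ if $y\ne0$, and with $-\operatorname{sgn}(z)e_3$ if $z\ne0$ gives everything except the bound $\zeta_1\ge1$ for $z=0$. Let $z=0$.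

If $x<y^2$, then $y^2+x<2y^2$, so the minimum is $y^2+x-|z|$ near $q$ and $f=\max\{3(x-|z|),y^2+x-|z|\}$ there.

If $x\ge y^2$, then $x>0$: otherwise $x=y=0$ and $f(q)=0$. Hence $\min\{2y^2,y^2+x\}\le2y^2\le2x<3x$, and $f=3(x-|z|)$ near $q$.

In both cases $f$ increases by at least $s$ near $q$ when $x$ increases by a small $s>0$, and (F4) gives $\zeta_1\ge1$. Finally \eqref{eq:u} follows by adding up.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:one} for the set $A$]
\emph{$A$ is WDC.} By (F1), $f$ is DC. By Lemma~\ref{lem:aura}, $\operatorname{dist}(0,\partial f)\ge1$ wherever $f>0$. So $f$ is a DC aura for $A$.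

\emph{$d_A$ is DC.} We have $f=0$ if and only if $|z|\ge x$ and ($|z|\ge y^2$ or $|z|\ge y^2+x$). Since $|z|\ge y^2+x$ implies $|z|\ge x$, the set $A$ is the union of
\[
E_1=\{z\ge x,\ z\ge y^2\},\qquad E_2=\{z\ge0,\ z\ge x+y^2\}
\]
and the images of $E_1$ and $E_2$ under $z\mapsto-z$. These four sets are closed and convex, so $d_A$ is a minimum of four convex functions.

\emph{$0$ is not a weakly regular value of $d_A$.} Let $0<y\le1/50$, $r=y^2$ and $p_y=(r/2,y,0)$. Then $f(p_y)\ge3r/2>0$, so $\delta:=d_A(p_y)>0$. As $(r/2,y,r)\in E_1$, we have $\delta\le r$. Let $a=(a_1,a_2,a_3)\in A$ be a nearest point to $p_y$. From $|a-p_y|\le r=y^2$ we get $a_1\ge-r/2$ and $a_2\ge y-y^2>0$, hence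
\begin{equation}\label{eq:a2}
a_2^2\ge r(1-y)^2\ge r(1-2y).
\end{equation}

First, $a_1\ge0$; this is the second half of the distance computation in Section~\ref{subsec:model}, with room for the error $2y$. Suppose $a_1=-\alpha$ with $0<\alpha\le r/2$. As $a\in A$, $|a_3|\ge\min\{a_2^2,a_2^2-\alpha\}\ge r(1-2y)-\alpha>0$. By $s^2+t^2\ge\frac12(s+t)^2$,
\[
\delta^2\ge\Bigl(\frac r2+\alpha\Bigr)^2+\bigl(r(1-2y)-\alpha\bigr)^2\ge\frac{r^2}2\Bigl(\frac32-2y\Bigr)^2\ge\frac{(1.46)^2}2\,r^2>r^2,
\]
a contradiction.

So $a_1\ge0$, and then $a\in A$ gives $|a_3|\ge a_2^2\ge r(1-2y)>0$. Consequently $\delta\ge r(1-2y)$ and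
\[
(a_1-r/2)^2+(a_2-y)^2=\delta^2-a_3^2\le r^2-r^2(1-2y)^2\le4yr^2 .
\]
By symmetry, $a^*=(a_1,a_2,-a_3)$ is also a nearest point. By Lemma~\ref{lem:dist}, $\partial d_A(p_y)$ contains $\frac1{2\delta}\bigl[(p_y-a)+(p_y-a^*)\bigr]=\frac1\delta(r/2-a_1,\,y-a_2,\,0)$, so
\begin{equation}\label{eq:small}
\operatorname{dist}(0,\partial d_A(p_y))\le\frac{2\sqrt y\,r}{r(1-2y)}=\frac{2\sqrt y}{1-2y}\longrightarrow0\qquad(y\to0+),
\end{equation}
while $d_A(p_y)>0$ and $p_y\to0\in A$.
\end{proof}

\begin{remark}
The slice $x=0$ of $A$ is the planar set $\{(y,z):|z|\ge y^2\}$ bounded by two tangent parabolas. The last estimate, with the first coordinate omitted, shows that $0$ is not a weakly regular value of its distance function. By the planar theorem of \cite{PZ21}, this slice is not WDC in $\mathbb R^2$. The extra coordinate $x$ is what lets an aura escape from the cusp.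
\end{remark}

\subsection{Compact sets and higher dimensions}

\begin{proof}[Proof of the remaining parts of Theorem~\ref{thm:one}]
For $A\times\mathbb R^{d-3}$ apply Lemma~\ref{lem:prod}(a): the set is a union of four closed convex sets, the distance function is DC, and at the points $(p_y,0)$ it satisfies \eqref{eq:small}.

\emph{Compact sets, $d=3$.} Let $K=[-2,1]\times[-1,1]\times[-2,2]$ and
\[
f_K=\max\{f,\;x-1,\;-x-2,\;|y|-1,\;|z|-2\}.
\]
This is a nonnegative DC function with zero set $A\cap K$. The set $A\cap K$ is a union of four compact convex sets, so $d_{A\cap K}$ is DC. For small $y$ the nearest points of $A$ to $p_y$ are within $y^2$ of $p_y$ and so lie in $K$; hence they are precisely the nearest points of $A\cap K$. By Lemma~\ref{lem:dist}, \eqref{eq:small} holds for $A\cap K$, and $0$ is not a weakly regular value of $d_{A\cap K}$.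

It remains to show that $0$ is a weakly regular value of $f_K$. Let $q=(x,y,z)$ be within $1/10$ of $K$, $f_K(q)>0$, and $v\in\partial f_K(q)$. All active functions are positive at $q$. We show $|v|\ge1/\sqrt3$.

If $f$ is not active, then $v$ is a convex combination of vectors $\pm e_1,\pm e_2,\pm e_3$, with at most one sign for each index, because $x-1$ and $-x-2$ are not both positive. So (F5) applies.

If $f$ is active, then $f(q)>0$ gives $|z|<\max\{x,y^2\}\le1.21$ and $x>-y^2\ge-1.21$. So $|z|-2$ and $-x-2$ are not active, and
\[
v=\lambda_0\zeta+\lambda_1e_1+\lambda_2\operatorname{sgn}(y)e_2,\qquad\zeta\in\partial f(q),\ \lambda_j\ge0,\ \lambda_0+\lambda_1+\lambda_2=1,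
\]
where $\lambda_2>0$ only if $|y|>1$. With $u$ from \eqref{eq:u} we get $v\cdot u=\lambda_0\,\zeta\cdot u+\lambda_1+\lambda_2\ge1$. As $|u|\le\sqrt3$, this gives $|v|\ge1/\sqrt3$. This works because $f$ is monotone in $x$ and $|y|$, so that its gradient cannot cancel those of the truncating functions.

\emph{Compact sets, $d>3$.} The set $(A\cap K)\times[-1,1]^{d-3}$ is WDC by Lemma~\ref{lem:prod}(b). It is a union of four compact convex sets, so its distance function is DC. By the same lemma, $0$ is not a weakly regular value of this function, since it is not one of $d_{A\cap K}$.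
\end{proof}

\section{Weakly regular, but not DC}\label{sec:two}

\subsection{The obstruction and the plan}

To show that a function is not DC we use its second differences along a line.

\begin{lemma}\label{lem:second}
Let $F=u_1-u_2$ with $u_1,u_2$ convex. Let $p_0,p_1,\dots,p_{2M}$ be consecutive points on a line, at equal distances $\tau$, in a ball on which $u_1$ is $L_1$-Lipschitz. Then
\[
\sum_{i=0}^{M-1}\bigl[F(p_{2i})-2F(p_{2i+1})+F(p_{2i+2})\bigr]\le2L_1\tau .
\]
\end{lemma}

\begin{proof}
The second differences of $u_2$ are nonnegative, so the sum does not decrease when $F$ is replaced by $u_1$. The increments $\Delta_j=u_1(p_{j+1})-u_1(p_j)$ are nondecreasing in $j$, so the sum $\sum_i(\Delta_{2i+1}-\Delta_{2i})$ for $u_1$ is at most $\Delta_{2M-1}-\Delta_0\le2L_1\tau$.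
\end{proof}

So, within a fixed ball, a DC function cannot have equally spaced dips on a line whose total depth is arbitrarily large compared with their spacing. We want such dips in $d_A$ for $A$ below the graph of a DC function $g$ on the plane. A bump of $g$ produces a dip of $d_A$ above it. But the lemma also applies to $-g$, so the bumps cannot all lie on one line.

In the plane there is more room. Consider a convex paraboloid of slope at most a constant, replace it by the maximum of its tangent planes at chosen nodes, and put a bump in the middle of each face; the height available is comparable to the gap, at one node, between its own tangent plane and those at the other nodes. For the parabola $a^2/(2R)$ with nodes $i=0,\dots,R-1$ this gap is $1/(2R)$, so the heights of $R$ bumps add up to $O(1)$, as Lemma~\ref{lem:second} predicts. Now let $R=n^3$ and stagger the nodes: $\xi_i=(i,b_i)$ with $b_i=(i\bmod n)/n$, and the paraboloid $\frac12(a^2/R+b^2)$. Nodes in different rows are separated by at least $1/n$ in $b$, and nodes in one row by at least $n$ in $a$; both separations give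 a gap of order at least $n^{-2}$. So $n^3$ bumps of height of order $n^{-2}$ are possible, and their total height is of order $n$. Their first coordinates are still the integers $0,\dots,R-1$.

It remains to let the distance function see all of them along one line. If the bumps stand on a circular trough, whose cross-section in the $(b,\eta)$-plane is an arc of radius $t$ about $(0,t)$, then each point $(s,0,t)$ of the axis has distance $t$ from all points $(s,b,\eta)$ of the trough, and a bump at any $b$ shortens this distance by about its height. (On a flat base only the row $b_i=0$ would count: for bumps of height $\kappa/t$ with $\kappa=1/(128n^2)$, as used below, the tip over $\xi_i$ is at squared distance $b_i^2+(t-\kappa/t)^2>t^2$ from $(i,0,t)$ as soon as $b_i\ge1/n$, because $b_i^2\ge n^{-2}>2\kappa$.)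

Finally we glue shrunken copies of such surfaces with $n\to\infty$. To keep the convex parts summable we also let their slope, which is of order $\omega=1/t$, tend to $0$, but so slowly that $\omega n\to\infty$.

\subsection{Staggered bumps}

Let $n\ge2$, $R=n^3$ and $\kappa=\frac1{128n^2}$. For $0\le i\le R-1$ let $\xi_i=(i,b_i)$ with $b_i=(i\bmod n)/n$. Put $\langle(a,b),(a',b')\rangle=aa'/R+bb'$. For $\xi=(a,b)\in\mathbb R^2$ define
\[
\ell_i(\xi)=\langle\xi,\xi_i\rangle-\tfrac12\langle\xi_i,\xi_i\rangle,\qquad c_i(\xi)=2|a-i|+8n|b-b_i|,\qquad S_i=\{c_i\le1\},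
\]
\[
\varphi^+=\max_i\bigl(\ell_i+\kappa\max\{c_i,1\}\bigr),\qquad\varphi^-=\max_i\bigl(\ell_i+\kappa c_i\bigr).
\]
A tent-shaped bump $\kappa(1-c_i)_+$ is the difference of the convex functions $\kappa\max\{c_i,1\}$ and $\kappa c_i$. The planes $\ell_i$ serve to let the $i$-th terms win on $S_i$. Since $\kappa c_j$ grows away from $\xi_j$, this requires the gaps $\ell_i-\ell_j$ to grow at least as fast; \eqref{eq:Q} below provides this.

\begin{lemma}\label{lem:bumps}
The functions $\varphi^\pm$ are convex and $2$-Lipschitz, the sets $S_i$ are pairwise disjoint, and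
\[
\varphi^+-\varphi^-=\gamma:=\sum_{i=0}^{R-1}\kappa(1-c_i)_+ .
\]
In particular $0\le\gamma\le\kappa$.
\end{lemma}

\begin{proof}
Convexity is clear. The Lipschitz bound follows from $|\nabla\ell_i|=|(i/R,b_i)|\le\sqrt2$ and the bound $\kappa(2+8n)\le9n/(128n^2)<0.04$ on the slope of $\kappa c_i$.

Fix $i\ne j$ and let $m=|i-j|\ge1$, $B=|b_i-b_j|\in\frac1n\mathbb Z$ and $Q=\langle\xi_i-\xi_j,\xi_i-\xi_j\rangle=m^2/R+B^2$. First,
\begin{equation}\label{eq:Q}
Q\ge\frac m{2n^2}.
\end{equation}
To see this write $i=\nu n+\rho$, $j=\nu'n+\rho'$ with $0\le\rho,\rho'<n$. If $\nu=\nu'$, then $B=m/n$ and $B^2\ge m/n^2$. If $m\ge n$, then $m^2/n^3\ge m/n^2$. If $\nu\ne\nu'$ and $m<n$, then $|\nu-\nu'|=1$ and $|\rho-\rho'|=n-m$, so $B=(n-m)/n$; for $m\le n/2$ this gives $B^2\ge\frac14\ge\frac m{2n^2}$, and for $m>n/2$ we have $m^2/n^3\ge\frac m{2n^2}$.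

Second, neighbors differ in $b$: if $m=1$, then $B\ge\frac1n$ (either $B=\frac1n$, or $B=\frac{n-1}n$), and therefore
\begin{equation}\label{eq:m1}
Q=n^{-3}+B^2\le2B^2\qquad(m=1).
\end{equation}
So the $S_i$ are disjoint: a common point of $S_i$ and $S_j$ would force $m\le1$, hence $m=1$, and $B\le\frac1{4n}<\frac1n$.

Third, we show $\ell_i\ge\ell_j+\kappa c_j$ on $S_i$. There $|a-i|\le\frac12$ and $|b-b_i|\le\frac1{8n}$. Since $B=0$ or $B\ge\frac1n$, we have $B/n\le B^2$, and
\[
\ell_i-\ell_j=\tfrac12Q-\langle\xi-\xi_i,\xi_j-\xi_i\rangle\ge\tfrac12Q-\frac m{2R}-\frac B{8n}\ge\frac{m^2-m}{2R}+\frac38B^2\ge\frac Q8 .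
\]
The last step uses $m^2-m\ge m^2/2$ if $m\ge2$, and \eqref{eq:m1} if $m=1$. On the other hand, on $S_i$ we have $c_j\le c_i+2m+8nB\le4m+8nB$, so by \eqref{eq:Q}
\[
\kappa c_j\le\frac m{32n^2}+\frac B{16n}\le\frac Q{16}+\frac{B^2}{16}\le\frac Q8 .
\]

Now outside $\bigcup_iS_i$ all $c_i$ exceed $1$, so $\varphi^+=\varphi^-$, and $\gamma=0$. On $S_i$ we have $c_j>1$ for all $j\ne i$, so the $j$-th terms of both maxima are $\ell_j+\kappa c_j\le\ell_i$. Hence $\varphi^+=\ell_i+\kappa$ and $\varphi^-=\ell_i+\kappa c_i$ on $S_i$, with difference $\kappa(1-c_i)=\gamma$.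
\end{proof}

\subsection{The trough}

Let $0<\omega\le\frac12$ and $t=1/\omega\ge2$. Let $E(b)=t-\sqrt{t^2-b^2}$ for $|b|\le1$, extended to $\mathbb R$ by the tangent lines at $b=\pm1$. Then $E\ge0$ is convex, with Lipschitz constant $1/\sqrt{t^2-1}\le1.2\,\omega$, and, since tangents lie below the arc,
\begin{equation}\label{eq:arc}
E(b)\le t-\sqrt{t^2-b^2}\qquad(|b|\le t).
\end{equation}
We cut the trough off to compact support. Let $\mu=E(1)=1/(t+\sqrt{t^2-1})\le\omega$,
\[
C(a,b)=\mu\bigl(2-\max\{|b|,\,1+\operatorname{dist}(a,[-1,R])\}\bigr),\qquad\beta=\max\{0,\min\{E,C\}\}.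
\]
The function $C$ is concave and $\omega$-Lipschitz. With the convex function $W=\max\{E-C,0\}$ we have $\min\{E,C\}=E-W$, so $\beta=\max\{E,W\}-W$, a difference of convex functions that are $2.2\,\omega$-Lipschitz. Moreover:
\begin{itemize}
\item $0\le\beta\le E$, because $E\ge0$; and $\beta\le\mu$, because $C\le\mu$.
\item $\beta=0$ outside $[-2,R+1]\times[-2,2]$, because $C<0$ there.
\item $\beta=E$ on $[-1,R]\times[-1,1]$, because $C=\mu\ge E$ there. This rectangle contains all $S_i$.
\end{itemize}
Put
\[
h=h_{n,\omega}=\omega\gamma+\beta=\bigl[\omega\varphi^++\max\{E,W\}\bigr]-\bigl[\omega\varphi^-+W\bigr].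
\]
By Lemma~\ref{lem:bumps}, $h\ge0$ is a difference of two convex $5\omega$-Lipschitz functions, it vanishes outside $[-2,R+1]\times[-2,2]$, and
\begin{equation}\label{eq:hbound}
h\le\omega\kappa+\mu\le\omega(1+\kappa)<1<t\qquad\text{on }\mathbb R^2.
\end{equation}

\subsection{The distance from the axis}

\begin{lemma}\label{lem:axis}
Let $H:\mathbb R^2\to\mathbb R$ be continuous with $H=h_{n,\omega}$ on $\{\xi:\operatorname{dist}(\xi,[-\frac12,R-\frac12]\times\{0\})\le t\}$, let $A_H=\{(\xi,\eta):\eta\le H(\xi)\}$ and $D(s)=d_{A_H}(s,0,t)$. Then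
\begin{equation}\label{eq:sum}
\sum_{i=0}^{R-1}\bigl[D(i-\tfrac12)-2D(i)+D(i+\tfrac12)\bigr]\ge\frac{\omega n}{80}.
\end{equation}
\end{lemma}

\begin{proof}
Recall $t\omega=1$, $t\ge2$ and $\kappa\le1/512$. If $|b|\le1$, then $\sqrt{t^2-b^2}\ge\frac{\sqrt3}2t$.

\emph{Dips at integers.} Let $s=i\in\{0,\dots,R-1\}$. As $|\xi_i-(i,0)|=b_i<t$, we have $H(\xi_i)=h(\xi_i)=E(b_i)+\omega\kappa$, and the point $(\xi_i,E(b_i)+\omega\kappa)$ lies in $A_H$. With $\sigma=\sqrt{t^2-b_i^2}=t-E(b_i)$,
\[
D(i)^2\le b_i^2+(\sigma-\omega\kappa)^2=t^2-2\sigma\omega\kappa+\omega^2\kappa^2\le t^2-1.7\,t\omega\kappa ,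
\]
since $2\sigma\ge1.73\,t$ and $\omega\kappa\le0.03\,t$. So $D(i)\le t-0.85\,\omega\kappa$. The value of $b_i$ has disappeared, as planned.

\emph{Almost no loss at half-integers.} Let $s\in\{-\frac12,\frac12,\dots,R-\frac12\}$ and $(a,b,\eta)\in A_H$. If $|(a,b)-(s,0)|\ge t$, then $(a,b,\eta)$ has distance at least $t$ from $(s,0,t)$. Otherwise $H(a,b)=h(a,b)$ and $|b|<t$.

If $(a,b)\notin\bigcup_iS_i$, then $\eta\le\beta(a,b)\le E(b)\le t-\sqrt{t^2-b^2}$ by \eqref{eq:arc}. So $t-\eta\ge\sqrt{t^2-b^2}$, and the distance is again at least $t$.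

If $(a,b)\in S_i$, put $e=\frac12-|a-i|\in[0,\frac12]$. Then $|a-s|\ge e$, because $|s-i|\ge\frac12$, and $1-c_i(a,b)\le2e$. Hence $\eta\le E(b)+2\omega\kappa e$: rising by $2\omega\kappa e$ costs a sideways distance $e$. Here $|b|\le1$. With $\sigma=\sqrt{t^2-b^2}=t-E(b)>2\omega\kappa e$ and $\sigma\omega\le1$, the squared distance from $(s,0,t)$ is at least
\[
e^2+b^2+(\sigma-2\omega\kappa e)^2\ge t^2+e^2-4\sigma\omega\kappa e\ge t^2+e^2-4\kappa e\ge t^2-4\kappa^2 .
\]
Altogether $D(s)\ge\sqrt{t^2-4\kappa^2}\ge t-4\kappa^2/t=t-4\kappa^2\omega\ge t-0.05\,\omega\kappa$.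

So each bracket in \eqref{eq:sum} is at least $1.6\,\omega\kappa$, and $R\cdot1.6\,\omega\kappa=1.6\,\omega n/128=\omega n/80$.
\end{proof}

\subsection{Gluing}

For $k\ge1$ let
\[
n_k=16^k,\quad\omega_k=4^{-k},\quad t_k=4^k,\quad R_k=n_k^3,\quad r_k=\frac{2^{-k}}{3R_k},\quad z_k=(2^{-k}+r_kR_k,\;r_kR_k),
\]
\begin{equation}\label{eq:g}
g=\sum_{k\ge1}h_k,\qquad h_k(\xi)=r_k\,h_{n_k,\omega_k}\bigl((\xi-z_k)/r_k\bigr).
\end{equation}
The map $\xi\mapsto z_k+r_k\xi$ sends $[-R_k,2R_k]\times[-R_k,R_k]$ into the square $T_k=[2^{-k},2^{1-k}]\times[0,2^{-k}]$. The support of $h_k$ corresponds to a subset of $[-2,R_k+1]\times[-2,2]$ and so lies in the interior of $T_k$. The squares $T_k$ have disjoint interiors; hence $h_m=0$ on $T_k$ for $m\ne k$.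

Rescaling as in \eqref{eq:g} does not change Lipschitz constants. So $h_k=\Phi_k-\Psi_k$ with $\Phi_k,\Psi_k$ convex and $5\omega_k$-Lipschitz; we normalize $\Phi_k(0)=0$, and then $\Psi_k(0)=-h_k(0)=0$. As $\sum_k5\omega_k=\frac53$, the sums $\Phi=\sum\Phi_k$ and $\Psi=\sum\Psi_k$ converge locally uniformly to Lipschitz convex functions. Therefore $g=\Phi-\Psi$ is DC and Lipschitz, $g\ge0$, and its support lies in $[0,1]^2$.

\subsection{Proof of Theorem~\ref{thm:two}}

Let $A=\{(\xi,\eta):\eta\le g(\xi)\}$, and let $L>0$ be a Lipschitz constant of $g$.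

\emph{$A$ is WDC.} The function $f(\xi,\eta)=\max\{0,\eta-g(\xi)\}$ is DC with zero set $A$. Where $f>0$, it equals $\eta-g(\xi)$ locally, so every $v\in\partial f$ has $v_3=1$.

\emph{$\operatorname{dist}(0,\partial d_A)\ge(1+L^2)^{-1/2}$ off $A$.} Let $q\notin A$, let $a$ be a nearest point of $A$, and $\nu=(\nu',\nu_3)=(q-a)/|q-a|\in\mathbb R^2\times\mathbb R$. For $w\in\mathbb R^2$ and $u=(w,-L|w|)$, and also for $u=(0,-1)$, the ray $a+su$, $s\ge0$, stays in $A$; since $a$ is nearest to $q$, this forces $\nu\cdot u\le0$. If $\nu'\ne0$, the choice $w=\nu'$ gives $|\nu'|\le L\nu_3$. If $\nu'=0$, then $u=(0,-1)$ gives $\nu_3=1$. In both cases $\nu_3\ge(1+L^2)^{-1/2}$. By Lemma~\ref{lem:dist}, $v_3\ge(1+L^2)^{-1/2}$ for all $v\in\partial d_A(q)$.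

\emph{$d_A$ is not DC.} Suppose $d_A=u_1-u_2$ with $u_1,u_2$ convex, and let $L_1$ be a Lipschitz constant of $u_1$ on the ball of radius $4$ about $0$. Fix $k$ and put $H_k(\xi)=g(z_k+r_k\xi)/r_k$. Then $H_k=h_{n_k,\omega_k}$ on $[-R_k,2R_k]\times[-R_k,R_k]$. This rectangle contains the set in Lemma~\ref{lem:axis}, because $t_k+\frac12\le R_k$. Moreover $d_A(z_k+r_k\xi,r_k\eta)=r_k\,d_{A_{H_k}}(\xi,\eta)$. Let
\begin{equation}\label{eq:P}
P_s=\bigl(z_k+r_k(s,0),\,r_kt_k\bigr),\qquad s\in\{-\tfrac12,0,\tfrac12,\dots,R_k-\tfrac12\}.
\end{equation}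
These are consecutive points on a line at distances $r_k/2$, and they lie in $[0,1]^2\times(0,1]$, hence in the ball. By Lemma~\ref{lem:axis} and Lemma~\ref{lem:second} with $\tau=r_k/2$,
\begin{equation}\label{eq:final}
\frac{r_k\omega_kn_k}{80}\le\sum_{i=0}^{R_k-1}\bigl[d_A(P_{i-\frac12})-2d_A(P_i)+d_A(P_{i+\frac12})\bigr]\le L_1r_k .
\end{equation}
Hence $4^k=\omega_kn_k\le80L_1$ for every $k$, a contradiction. Both sides of \eqref{eq:final} scale with $r_k$, which is why shrinking the copies does not weaken the conclusion.

\emph{The graph $\Gamma$ of $g$.} The function $|\eta-g(\xi)|$ is DC with zero set $\Gamma$, and where it is positive all elements of its Clarke gradient have third coordinate $\pm1$. So it is a DC aura for $\Gamma$. At points above $\Gamma$ we have $d_\Gamma=d_A$, because $\Gamma\subset A$ and nearest points of $A$ lie on its boundary $\Gamma$. By \eqref{eq:hbound}, $g(z_k+r_k(s,0))=r_kh_{n_k,\omega_k}(s,0)<r_kt_k$, so all points $P_s$ lie above $\Gamma$. The argument for \eqref{eq:final} uses only the values of the distance function at these points, so $d_\Gamma$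 is not DC.

\emph{Products with $\mathbb R^{d-3}$.} Apply Lemma~\ref{lem:prod}(a) to $A$ and to $\Gamma$; it also transfers the bound on $\operatorname{dist}(0,\partial d_A)$.

\emph{Compact sets, $d=3$.} Write $\xi=(\xi_1,\xi_2)$ for the coordinates in $\mathbb R^2$. Let $A'=A\cap\{\eta\ge-4,\ |\xi_1|\le4,\ |\xi_2|\le4\}$, a compact set, and
\[
f'(\xi,\eta)=\max\{0,\;\eta-g(\xi),\;-\eta-4,\;|\xi_1|-4,\;|\xi_2|-4\},
\]
a DC function with zero set $A'$. Let $f'>0$ at a point and let $v\in\partial f'$ there; active functions are positive. The functions $\eta-g$ and $-\eta-4$ are not both active, since $\eta-g>0$ implies $\eta>0$. If some $|\xi_j|-4$ is active, then $|\xi_j|>4$, so $g=0$ near $\xi$; then $v$ is a convex combination of at most three vectors $\pm e_1,\pm e_2,\pm e_3$ with different indices, and $|v|\ge1/\sqrt3$ by (F5). Otherwise exactly one of $\eta-g$ and $-\eta-4$ is active, and $v_3=\pm1$. So $f'$ is a DC aura for $A'$.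

The points $P_s=(\xi,\eta)$ have $\xi\in[0,1]^2$, $0<\eta\le1$, and $(\xi,0)\in A$. So their nearest points in $A$ are at distance at most $1$ and lie in $A'$. As $A'\subset A$, we get $d_{A'}(P_s)=d_A(P_s)$, and the argument for \eqref{eq:final} shows that $d_{A'}$ is not DC.

\emph{Compact sets, $d>3$.} By Lemma~\ref{lem:prod}(b), $A'\times[-1,1]^{d-3}$ is a compact WDC set whose distance function is not DC. \qed

\begin{thebibliography}{9}

\bibitem{Clarke}
F.~H.~Clarke, \emph{Optimization and Nonsmooth Analysis}.

\bibitem{PZ19}
Du\v{s}an Pokorn\'y, Lud\v{e}k Zaj\'i\v{c}ek, \emph{Remarks on WDC sets}, arXiv:1905.12709 (2019).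

\bibitem{PZ21}
D.~Pokorn\'y, L.~Zaj\'i\v{c}ek, \emph{Remarks on WDC sets}, Comment. Math. Univ. Carolin. 62 (2021).

\end{thebibliography}

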